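\title{A sharp criterion for survival of contact processes on the hierarchical group}

\begin{abstract}
In the contact process on the hierarchical group $\Omega_N$, an infected site infects a site at hierarchical distance $k$ at rate $\alpha_kN^{-k}$, where $\sum_k\alpha_k<\infty$, and recovers at rate $\delta$. With $\beta_k=\sum_{n\ge k}\alpha_n$, we prove for every integer $N\ge2$ that the critical recovery rate is positive if and only if $\sum_kN^{-k}\log\beta_k>-\infty$. In particular, the condition $\liminf_kN^{-k}\log\beta_k=-\infty$, which Athreya and Swart showed to be sufficient for extinction at all positive recovery rates, is not necessary. Extinction follows from a recursion for the probability that a ball is cleared within a chosen time. Survival follows from a bounded supermartingale: the probability that the infected set misses a random set obtained by erasing balls of all sizes.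
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $N\ge2$ be an integer. The \emph{hierarchical group} with freedom $N$ is the set $\Omega_N$ of sequences $x=(x_0,x_1,\ldots)$ with $x_k\in\{0,\ldots,N-1\}$ and $x_k\ne0$ for only finitely many $k$, with componentwise addition modulo $N$. Its elements are called sites. Put $|x|=\inf\{k\ge0:x_m=0\text{ for all }m\ge k\}$; the \emph{hierarchical distance} between $x$ and $y$ is $|x-y|$.

The \emph{ball of level $n$} around $x$ is $B_n(x)=\{y:|x-y|\le n\}$. It consists of the sites that agree with $x$ in the coordinates $n,n+1,\ldots$, so it has $N^n$ sites, all balls of level $n$ are translates of each other, and two balls are either nested or disjoint. Balls of level $0$ are single sites. A ball of level $n\ge1$ is the disjoint union of $N$ balls of level $n-1$, its \emph{children}, and two sites in different children are at distance exactly $n$.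

Let $(\alpha_k)_{k\ge1}$ be nonnegative constants with $\sum_k\alpha_k<\infty$, and set
\[
a(x,y)=\alpha_{|x-y|}N^{-|x-y|}\quad(x\ne y),\qquad \beta_k=\sum_{n\ge k}\alpha_n\quad(k\ge1).
\]
In the \emph{contact process} with infection rates $a$ and recovery rate $\delta\ge0$, each site is healthy or infected, an infected site $x$ infects a healthy site $y$ at rate $a(x,y)$, and an infected site becomes healthy at rate $\delta$. The process \emph{survives} if it has an infected site at all times. The \emph{critical recovery rate} $\delta_{\rm c}$ is the supremum of those $\delta\ge0$ for which the process started from a single infected site survives with positive probability.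

There are $N^n-N^{n-1}$ sites at distance $n$ from a given site $x$, so
\begin{equation}\label{eq:rate}
\sum_{y\notin B_{k-1}(x)}a(x,y)=\Big(1-\frac1N\Big)\beta_k\le\beta_k\qquad(k\ge1).
\end{equation}
Thus $\beta_k$ measures the rate at which a site reaches out of its ball of level $k-1$. Short infections cannot be chained into a long one: infections over distances less than $k$ never leave a ball of level $k-1$. If $\beta_k=0$ for some $k$, the process lives on a finite set and $\delta_{\rm c}=0$. The question is how fast $\beta_k$ may tend to zero before the process behaves as if it were confined in this way. Throughout, $\log0=-\infty$.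

\begin{theorem}[Athreya and Swart \cite{AS}]\label{thm:AS}
\textup{(a)} If
\begin{equation}\label{eq:AS1}
\liminf_{k\to\infty}N^{-k}\log\beta_k=-\infty,
\end{equation}
then $\delta_{\rm c}=0$.

\textup{(b)} If $N$ is a power of $2$, assume that
\begin{equation}\label{eq:AS2}
\sum_{k=m}^\infty N^{-k}\log\alpha_k>-\infty\quad\text{for some }m\ge1;
\end{equation}
otherwise, assume that \eqref{eq:AS2} holds with $N$ replaced by some real $N'<N$. Then $\delta_{\rm c}>0$.
\end{theorem}

For $\alpha_k=e^{-\theta^k}$ this gives $\delta_{\rm c}>0$ if $1<\theta<N$ and $\delta_{\rm c}=0$ if $\theta>N$. In general there is a gap between \eqref{eq:AS1} and \eqref{eq:AS2}, and Athreya and Swart state in \cite{AS} that they do not know whether \eqref{eq:AS1} is sharp. The problem is therefore: does $\liminf_kN^{-k}\log\beta_k>-\infty$ imply $\delta_{\rm c}>0$, for every $N\ge2$ and every summable sequence $(\alpha_k)$? The answer is no, for every $N$, and the exact criterion is the following. Since $\log\beta_k\le\log\beta_1$, the series $\sum_kN^{-k}\log\beta_k$ has a well-defined value in $[-\infty,\infty)$.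

\begin{theorem}\label{thm:main}
Let $N\ge2$ be an integer, $\alpha_k\ge0$, $\sum_k\alpha_k<\infty$ and $\beta_k=\sum_{n\ge k}\alpha_n$. Then
\begin{equation}\label{eq:crit}
\delta_{\rm c}>0\iff\sum_{k\ge1}N^{-k}\log\beta_k>-\infty .
\end{equation}
More precisely:

\textup{(I)} If the series equals $-\infty$, then for every $\delta>0$ the process started from one infected site dies out almost surely, so $\delta_{\rm c}=0$.

\textup{(II)} If the series is greater than $-\infty$, then
\[
\delta_{\rm c}\ge\frac{\beta_1}{256N^3}\,e^{-\max(6\Gamma,20)}>0,\quad\text{where }\ \Gamma=\sum_{k\ge1}N^{-k}\Big[\log\big(16N^22^k4^N\big)+\log\frac{\beta_k}{\beta_{k+1}}\Big]<\infty .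
\]
\end{theorem}

\begin{corollary}\label{cor:ex}
Let $N\ge2$. For $\alpha_k=e^{-N^k}$ one has $\lim_kN^{-k}\log\beta_k=-1$ and $\delta_{\rm c}=0$, so condition \eqref{eq:AS1} is not sharp. More generally, for $\alpha_k=e^{-N^k/k^s}$ one has $\delta_{\rm c}>0$ if and only if $s>1$.
\end{corollary}

\begin{proof}
Let $u_k=N^k/k^s$. Since $u_k\to\infty$ and $u_{k+1}/u_k\to N\ge2$, we have $u_{k+1}-u_k\ge1$ for all large $k$, and for these $k$
\[
e^{-u_k}\le\beta_k\le e^{-u_k}\sum_{m\ge0}e^{-m}\le2e^{-u_k}.
\]
Hence $-k^{-s}\le N^{-k}\log\beta_k\le-k^{-s}+N^{-k}\log2$ for large $k$. The series in \eqref{eq:crit} is finite exactly when $s>1$, and for $s=0$ its terms tend to $-1$.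
\end{proof}

For $0<s\le1$ the terms $N^{-k}\log\beta_k$ even tend to $0$, and still $\delta_{\rm c}=0$. Only part (I) is needed to answer the question; part (II) is the converse.

Theorem~\ref{thm:main} contains Theorem~\ref{thm:AS}. Under \eqref{eq:AS1} the terms of the series in \eqref{eq:crit} are unbounded below while their positive parts are summable, so the series is $-\infty$. Under \eqref{eq:AS2} all $\beta_k$ are positive and $\beta_k\ge\alpha_k$, so the series is finite; and \eqref{eq:AS2} with $0<N'<N$ implies \eqref{eq:AS2} with $N$, because $\log\alpha_k<0$ for large $k$. Part (II) treats all integers $N\ge2$ alike, and it allows $\alpha_k$ to vanish infinitely often: if $\alpha_k=2^{-k}$ when $k$ is a power of $2$ and $\alpha_k=0$ otherwise, then \eqref{eq:AS2} fails, but $\beta_k\ge4^{-k}$ and so $\delta_{\rm c}>0$.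

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:heur} explains where the series comes from. Part (I) is proved in Section~\ref{sec:ext}. Part (II) is reduced to an inequality for finite sets in Section~\ref{sec:super}, and the inequality is proved in Section~\ref{sec:balance}.

\section{The graphical representation and a summation by parts}\label{sec:tools}

For each ordered pair $(x,y)$ of distinct sites take a Poisson process of rate $a(x,y)$ on $[0,\infty)$, whose points are \emph{arrows} from $x$ to $y$, and for each site a Poisson process of rate $\delta$, whose points are \emph{recovery marks}; all these processes are independent. An \emph{open path} moves forward in time at a site without meeting a recovery mark and may jump, finitely many times, along an arrow. For $A\subset\Omega_N$ let $\xi^A_t$ be the set of sites $y$ such that an open path leads from $A\times\{0\}$ to $(y,t)$. For finite $A$ this is the contact process started from the infected set $A$, a continuous-time Markov chain on the countable set of finite subsets of $\Omega_N$ with generator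
\begin{equation}\label{eq:gen}
\mathcal Gf(A)=\delta\sum_{j\in A}\big[f(A\setminus\{j\})-f(A)\big]+\sum_{j\in A}\sum_{i\notin A}a(j,i)\big[f(A\cup\{i\})-f(A)\big].
\end{equation}
The chain does not explode. By \eqref{eq:rate}, $|\xi^A_t|$ increases by one at rate at most $\beta_1|\xi^A_t|$, so it is dominated by a Yule process, the pure birth chain that jumps from $k$ to $k+1$ at rate $\beta_1k$ and stays finite because $\sum_k1/k=\infty$. By translation invariance the single initial site may be taken to be $0$.

For a ball $B$ and $A\subset B$, the \emph{restricted process} $\xi^{A,B}_t$ is defined with the arrows that have both ends in $B$. The construction makes three facts visible. The processes are monotone: $A\subset A'$ implies $\xi^{A,B}_t\subset\xi^{A',B}_t$. Restricted processes on disjoint balls are independent of each other and of the arrows between the balls. And $\xi^A_t=\xi^{A,B}_t$ up to the time of the first arrow from $B$ to its complement.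

\begin{lemma}[Repeated trials]\label{lem:restart}
Let $\delta>0$, let $B$ be a ball, $T>0$, and $\rho=P(\xi^{B,B}_T=\emptyset)$. Then $\rho>0$, and for all $A\subset B$ and $t\ge T$,
\[
P(\xi^{A,B}_t\ne\emptyset)\le(1-\rho)^{\lfloor t/T\rfloor}\le\exp\Big(-\frac{\rho t}{2T}\Big).
\]
\end{lemma}

\begin{proof}
With positive probability there is, during $[0,T]$, no arrow inside $B$ and a recovery mark at every site of $B$; so $\rho>0$. By monotonicity the restricted process is empty after time $T$ with probability at least $\rho$ from any initial state. The Markov property at the times $T,2T,\ldots$ gives the first inequality, since $\emptyset$ is absorbing. The second holds because $1-\rho\le e^{-\rho}$ and $\lfloor u\rfloor\ge u/2$ for $u\ge1$.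
\end{proof}

Both halves of the proof meet the series of \eqref{eq:crit} in the form below, in which all terms are nonnegative.

\begin{lemma}\label{lem:abel}
Suppose that $\beta_k>0$ for all $k$. Then $\sum_kN^{-k}\log\beta_k>-\infty$ if and only if $\sum_kN^{-k}\log(\beta_k/\beta_{k+1})<\infty$.
\end{lemma}

\begin{proof}
Let $\ell_k=-\log\beta_k\ge\ell_1$. Shifting the index in $\sum_kN^{-k}\ell_{k+1}$ gives
\[
\sum_{k=1}^nN^{-k}(\ell_{k+1}-\ell_k)=N^{-n}\ell_{n+1}+(N-1)\sum_{k=2}^nN^{-k}\ell_k-N^{-1}\ell_1 .
\]
If $\sum_kN^{-k}\ell_k=\infty$, the right side tends to $\infty$ because $N^{-n}\ell_{n+1}\ge-|\ell_1|$. If $\sum_kN^{-k}\ell_k$ converges, then $N^{-n}\ell_{n+1}\to0$ and the right side converges.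
\end{proof}

\section{How long a ball stays infected}\label{sec:heur}

Nothing in this section is used in the proofs. The process survives if at every level the infection leaves its ball before the ball is cleared. So one has to compare the rate of escape from a ball of level $k$, which is at most $N^k\beta_{k+1}$, with the lifetime $\tau_k$ of the process restricted to that ball.

\emph{A first guess.} During a unit of time, a ball of level $k$ contains no arrow and has a recovery mark at each site with probability at least $e^{-cN^k}$, where $c=c(\delta)=\beta_1-\log(1-e^{-\delta})$. Lemma~\ref{lem:restart} with $T=1$ and $t=2ke^{cN^k}$ bounds the survival probability by $N^k\beta_{k+1}t+e^{-k}$, which tends to $0$ along a subsequence under \eqref{eq:AS1}. Now $c(\delta)\to\infty$ as $\delta\to0$. If $e^{c(\delta)N^k}$ were the true order of $\tau_k$, then a bound $\beta_k\ge e^{-CN^k}$ would give survival for small $\delta$, and \eqref{eq:AS1} would be sharp. But a ball need not be cleared all at once: its children can be cleared one after another, in the long intervals between the rare arrows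 that join them.

\emph{Two sites.} Let $N=2$ and consider a ball of level $1$: two sites that infect each other at rate $\lambda=\alpha_1/2$. Let $t_1,t_2$ be the expected extinction times from one and from two infected sites. Conditioning on the first jump,
\[
t_2=\frac1{2\delta}+t_1,\qquad t_1=\frac1{\lambda+\delta}+\frac{\lambda}{\lambda+\delta}\,t_2,
\]
so $\delta t_1=1+\lambda/(2\delta)$ and, with $\tau_0=1/\delta$ the lifetime of a single site,
\[
t_2=\tfrac32\tau_0+\tfrac12\lambda\tau_0^2 .
\]
If $\lambda\tau_0\gg1$, the pair lives for a time of order $\lambda\tau_0^2$: the lifetime is squared, but a factor $\lambda$ is lost. If $\lambda\tau_0\ll1$, the pair lives hardly longer than one site.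

\emph{All levels.} Treat the children of a ball of level $k$ as $N$ units with lifetime $\tau_{k-1}$ that are reinfected at a rate of order $\beta_k$, ignoring factors that are at most exponential in $k$. A unit is healthy for a fraction $(\beta_k\tau_{k-1})^{-1}$ of the time, all $N$ units are healthy for a fraction $(\beta_k\tau_{k-1})^{-N}$, and the picture is renewed after a time $1/\beta_k$. This suggests $\tau_k\approx\beta_k^{N-1}\tau_{k-1}^N$, in agreement with the two-site formula, and by iteration
\[
N^{-k}\log\tau_k\approx\log\frac1\delta+(N-1)\sum_{j=1}^kN^{-j}\log\beta_j .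
\]
The exponent of the lifetime, per site, starts from a budget $\log(1/\delta)$, and \emph{every} level takes its share. A finite budget suffices exactly when the shares are summable; it is not enough that they are bounded. For $\alpha_k=e^{-N^k}$ each level costs about $N-1$, and the budget is spent after about $\log(1/\delta)/(N-1)$ levels, however small $\delta$ is.

\section{Extinction when the series diverges}\label{sec:ext}

Fix $\delta>0$ and assume $\sum_kN^{-k}\log\beta_k=-\infty$. If $\beta_k=0$ for some $k$, the process started from $\{0\}$ is the process restricted to $B_{k-1}(0)$, which dies out by Lemma~\ref{lem:restart}. So let all $\beta_k$ be positive.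

Lifetimes are awkward to handle directly. We fix a time $T_k$ for each level and follow the probability that a ball of level $k$ is cleared within $T_k$. The time should be long, so that the children get many trials, and short, so that it is affordable to forbid all arrows between the children. On the scale $N^{-k}\log(\cdot)$ the latter costs $\alpha_kT_k$, and these costs have to be summable. The choice $T_k=1/\beta_k$ suggested by Section~\ref{sec:heur} fails, since $\prod_k(1-\alpha_k/\beta_k)=\prod_k\beta_{k+1}/\beta_k=0$ forces $\sum_k\alpha_k/\beta_k=\infty$. A square root repairs this and changes $\log T_k$ only by a factor $\frac12$. Let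
\[
T_k=\beta_k^{-1/2},\qquad\rho_k=P\big(\xi^{B,B}_{T_k}=\emptyset\big)\ \text{ for $B$ of level $k$},\qquad y_k=N^{-k}\log\frac1{\rho_k}\qquad(k\ge1).
\]
The sequence $T_k$ is nondecreasing, and $0\le y_k<\infty$ by Lemma~\ref{lem:restart}. The number $y_k$ plays the part of the remaining budget.

\begin{lemma}\label{lem:rec}
For $k\ge2$ let $\varepsilon_k=\alpha_kT_k+N^{1-k}\log4$ and $d_k=N^{1-k}\log(T_k/T_{k-1})\ge0$. Then
\begin{equation}\label{eq:rec}
y_k\le\varepsilon_k+(y_{k-1}-d_k)^+,
\end{equation}
and $\sum_k\varepsilon_k<\infty$, $\sum_kd_k=\infty$.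
\end{lemma}

\begin{proof}
Let $B$ have level $k$. There are fewer than $N^{2k}$ ordered pairs of sites in different children, each with arrows at rate $\alpha_kN^{-k}$. So with probability at least $e^{-N^k\alpha_kT_k}$ no arrow joins different children during $[0,T_k]$. On this event $\xi^{B,B}_{T_k}$ is the union of the sets $\xi^{C,C}_{T_k}$ over the children $C$, and these are independent of each other and of the event. Put $u=\rho_{k-1}T_k/T_{k-1}$. By Lemma~\ref{lem:restart} and the inequality $1-e^{-v}\ge\frac12\min(1,v)$ for $v\ge0$, which follows from concavity and $1-e^{-1}>\frac12$, each child is empty at time $T_k$ with probability at least $1-e^{-u/2}\ge\frac12\min(1,u/2)\ge\frac14\min(1,u)$. Therefore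
\[
\rho_k\ge e^{-N^k\alpha_kT_k}\Big[\tfrac14\min(1,u)\Big]^N .
\]
Apply $-N^{-k}\log$ to both sides. Since $N^{1-k}\log(1/u)=y_{k-1}-d_k$, this is \eqref{eq:rec}.

The costs $\varepsilon_k$ are summable because
\[
\alpha_kT_k=\frac{\beta_k-\beta_{k+1}}{\sqrt{\beta_k}}=\big(\sqrt{\beta_k}-\sqrt{\beta_{k+1}}\big)\frac{\sqrt{\beta_k}+\sqrt{\beta_{k+1}}}{\sqrt{\beta_k}}\le2\big(\sqrt{\beta_k}-\sqrt{\beta_{k+1}}\big),
\]
which telescopes to at most $2\sqrt{\beta_1}$. Finally $d_{k+1}=\frac12N^{-k}\log(\beta_k/\beta_{k+1})$, so $\sum_kd_k=\infty$ by Lemma~\ref{lem:abel}. This is the only place where the divergence of the series is used.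
\end{proof}

As long as $y_{k-1}\ge d_k$, the budget drops by $d_k$ at level $k$, up to a summable error. This cannot go on forever. At a level with $d_k>y_{k-1}$ the time $T_k$ contains more than $1/\rho_{k-1}$ trials for a ball of level $k-1$. To make extinction likely we need many more trials than that, and a summable margin $b_k$ is free.

\begin{lemma}\label{lem:io}
Let $b_k=(1+\log N)\,kN^{1-k}$. Then $d_k\ge y_{k-1}+b_k$ for infinitely many $k$.
\end{lemma}

\begin{proof}
Otherwise there is $k_0$ with $y_{k-1}-d_k+b_k>0$ for all $k\ge k_0$. For such $k$ both $0$ and $y_{k-1}-d_k$ are at most $y_{k-1}-d_k+b_k$, so \eqref{eq:rec} gives $y_k\le y_{k-1}-d_k+\varepsilon_k+b_k$. Summing over $k$ and using $\sum_k(\varepsilon_k+b_k)<\infty=\sum_kd_k$, we get $y_k\to-\infty$, which contradicts $y_k\ge0$.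
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(I)]
Let $k$ be as in Lemma~\ref{lem:io}. Multiplying $d_k\ge y_{k-1}+b_k$ by $N^{k-1}$ and exponentiating gives
\[
\rho_{k-1}\frac{T_k}{T_{k-1}}\ge e^kN^k,\qquad\text{hence}\qquad T_k\ge T_1e^kN^k,
\]
because $\rho_{k-1}\le1$ and $T_{k-1}\ge T_1$. Let $B=B_{k-1}(0)$. By \eqref{eq:rate}, an arrow from $B$ to its complement occurs during $[0,T_k]$ with probability at most $N^{k-1}\beta_kT_k=N^{k-1}/T_k\le e^{-k}/T_1$. If there is none, then $\xi^{\{0\}}_{T_k}=\xi^{\{0\},B}_{T_k}$, and by Lemma~\ref{lem:restart} this set is nonempty with probability at most $\exp(-\frac12\rho_{k-1}T_k/T_{k-1})$. Thus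
\[
P(\text{survival})\le\frac{e^{-k}}{T_1}+\exp\big(-\tfrac12e^kN^k\big)
\]
for infinitely many $k$, and the survival probability is $0$.
\end{proof}

\section{A supermartingale from erased balls}\label{sec:super}

To prove survival it suffices to find a function $g$ on finite sets with $0\le g\le1$, $g(\emptyset)=1$, $g(\{0\})<1$ and $\mathcal Gg\le0$: such a $g$ bounds the extinction probability from above. The shape of $g$ is suggested by duality. Reversing time and arrows in the graphical representation preserves its law, because $a$ is symmetric, and so $P(\xi^A_t=\emptyset)=P(\xi^{\Omega_N}_t\cap A=\emptyset)$. Extinction probabilities thus have the form $P(S\cap A=\emptyset)$ for a random set $S$ of infected sites. We replace this set by an explicit caricature whose healthy regions are balls that are healthy independently of each other.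

Let $p_n\in[0,1)$ for $n\ge0$, with $p_0>0$ and $Z=\prod_{n\ge0}(1-p_n)>0$. \emph{Erase} each ball of level $n$ with probability $p_n$, independently over all balls of all levels, and let $S$ be the set of sites that lie in no erased ball. A site lies in exactly one ball of each level, so $P(x\in S)=Z$. For finite $A$ put $g(A)=P(S\cap A=\emptyset)$. The erasures serve only to define this deterministic function.

\begin{lemma}\label{lem:reduce}
Suppose that for every finite nonempty $A\subset\Omega_N$
\begin{equation}\label{eq:bal}
\delta\sum_{j\in A}P(S\cap A=\{j\})\le\sum_{j\in A}\sum_{i\notin A}a(j,i)\,P(i\in S,\ S\cap A=\emptyset).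
\end{equation}
Then the process started from $\{0\}$ survives with probability at least $Z$.
\end{lemma}

\begin{proof}
For $j\in A$ and $i\notin A$ we have $g(A\setminus\{j\})-g(A)=P(S\cap A=\{j\})$ and $g(A)-g(A\cup\{i\})=P(i\in S,\,S\cap A=\emptyset)$. By \eqref{eq:gen}, \eqref{eq:bal} says $\mathcal Gg(A)\le0$; also $\mathcal Gg(\emptyset)=0$. Recall Dynkin's formula: for a Markov chain $X$ on a countable set with bounded jump rates and generator $\mathcal L$, and bounded $f$, one has $Ef(X_t)=f(X_0)+E\int_0^t\mathcal Lf(X_s)\,ds$. Write $\xi_t=\xi^{\{0\}}_t$ and $\sigma_m=\inf\{t:|\xi_t|\ge m\}$. The chain stopped at $\sigma_m$ has jump rates at most $m(\delta+\beta_1)$, so $Eg(\xi_{t\wedge\sigma_m})\le g(\{0\})=1-Z$. Since $g\ge0$ and $g(\emptyset)=1$, this gives $P(\xi_t=\emptyset,\,\sigma_m>t)\le1-Z$. As there is no explosion, $\sigma_m\to\infty$ almost surely, so $P(\xi_t=\emptyset)\le1-Z$ for all $t$. Let $t\to\infty$.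
\end{proof}

\subsection*{A product formula}

Fix a finite nonempty set $A$; the quantities below depend on it. For a ball $B$ let $S_B$ be the set of sites of $B$ that lie in no erased ball \emph{contained in} $B$ (the ball $B$ itself counts), and put
\[
A_B=A\cap B,\qquad\phi(B)=P(S_B\cap A=\emptyset).
\]
Then $\phi(B)=1$ if $A_B=\emptyset$, and erasing the sites of $A_B$ one by one shows $\phi(B)\ge p_0^{|A_B|}>0$. The \emph{side balls} of a site $x$ are the children of $B_k(x)$ other than $B_{k-1}(x)$, for $k\ge1$. There are $N-1$ of them at each level, and those contained in $B_n(x)$ partition $B_n(x)\setminus\{x\}$; for $N=2$ and $n=3$ they have $1$, $2$ and $4$ sites. For $x\in B$ let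
\[
W_B(x)=\prod_{C\subset B\text{ side ball of }x}\phi(C),\qquad W(x)=\prod_{C\text{ side ball of }x}\phi(C);
\]
in the second product all but finitely many factors equal $1$.

\begin{lemma}\label{lem:prod}
For a ball $B$ of level $n$ and $x\in B$,
\begin{equation}\label{eq:prod}
P\big(x\in S_B,\ S_B\cap(A\setminus\{x\})=\emptyset\big)=W_B(x)\prod_{k=0}^n(1-p_k),
\end{equation}
and for every site $x$, $P\big(x\in S,\ S\cap(A\setminus\{x\})=\emptyset\big)=Z\,W(x)$.
\end{lemma}

\begin{proof}
We have $x\in S_B$ if and only if none of $B_0(x),\ldots,B_n(x)=B$ is erased. Let $y\in B\setminus\{x\}$ and let $C$ be the side ball of $x$ that contains $y$. A ball that contains $y$ either lies in $C$ or contains the parent of $C$, hence $x$. So on the event $x\in S_B$ we have $S_B\cap C=S_C$ for every side ball $C\subset B$, and the event in \eqref{eq:prod} is the intersection of $\{x\in S_B\}$ with the events $\{S_C\cap A=\emptyset\}$. These events depend on disjoint families of balls and are independent. The same argument with all levels $k\ge0$ gives the second formula.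
\end{proof}

Apply the second formula to $x=j\in A$ and to $x=i\notin A$. After division by $Z$, and by the symmetry of $a$, inequality \eqref{eq:bal} becomes the \emph{balance inequality}
\begin{equation}\label{eq:balW}
\delta\sum_{j\in A}W(j)\le\sum_{i\notin A}\sum_{j\in A}a(i,j)\,W(i).
\end{equation}

\subsection*{The test case of a full ball}

The choice of the $p_n$ is dictated by the case that $A$ is a whole ball of level $n$. Let $\phi^*_k=P(S_C=\emptyset)$ for a ball $C$ of level $k$; thus $\phi^*_0=p_0$. For $j\in A$ the side balls inside $A$ are full and the others miss $A$, so $W(j)=\prod_{k<n}(\phi_k^*)^{N-1}$. For $i\notin A$ exactly one side ball meets $A$; it contains $A$, and $W(i)\ge p_n$ because erasing the ball $A$ is enough. By \eqref{eq:rate}, the balance inequality holds if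
\begin{equation}\label{eq:full}
\delta\prod_{k=0}^{n-1}(\phi^*_k)^{N-1}\le\Big(1-\frac1N\Big)\beta_{n+1}p_n .
\end{equation}
For a single site ($n=0$) this reads $\delta\le(1-\frac1N)\beta_1p_0$, which ties $\delta$ to $p_0$. For $n=1$ it reads $\delta p_0^{N-1}\le(1-\frac1N)\beta_2p_1$, and with the largest admissible $\delta$ this is $p_1\ge(\beta_1/\beta_2)p_0^N$. In general, if $\phi^*_k\le2p_k$ and $p_k\ge2^{N-1}(\beta_k/\beta_{k+1})p_{k-1}^N$, then $\beta_{k+1}p_k\ge\beta_kp_{k-1}\,(2p_{k-1})^{N-1}$, and iterating this down to $k=1$ reduces \eqref{eq:full} to the case $n=0$. So the natural recursion is $p_n=K_n(\beta_n/\beta_{n+1})p_{n-1}^N$ with moderate constants $K_n$: a ball of level $n$ empties at a rate of order $\beta_np_{n-1}^N$ and stays empty for a time of order $1/\beta_{n+1}$.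

Erasing single sites only would not do. If $p_k=0$ for $k\ge1$, then $W(j)=p_0^{|A|-1}$ and $W(i)=p_0^{|A|}$, and for a ball $A$ of level $n$ inequality \eqref{eq:balW} is $\delta\le(1-\frac1N)\beta_{n+1}p_0$, which fails for large $n$.

\subsection*{The constants}

From now on assume $\sum_kN^{-k}\log\beta_k>-\infty$. Then all $\beta_k$ are positive, and $\Gamma<\infty$ by Lemma~\ref{lem:abel}; the summands of $\Gamma$ are nonnegative. Put
\[
\gamma_*=\frac1{16N^2},\qquad\kappa_n=\frac{\gamma_*2^{-n}}{16N},\qquad K_n=\frac{N\gamma_*4^N}{\kappa_n}=16N^22^n4^N,\qquad L=\max(6\Gamma,20),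
\]
\begin{equation}\label{eq:p}
p_0=e^{-L},\qquad p_n=K_n\frac{\beta_n}{\beta_{n+1}}\,p_{n-1}^N\ \ (n\ge1),\qquad\delta=\beta_1\kappa_0p_0=\frac{\beta_1}{256N^3}e^{-L},
\end{equation}
\begin{equation}\label{eq:gamma}
\gamma_0=\frac{\gamma_*}4,\qquad\gamma_n=\frac{\gamma_{n-1}+2N\kappa_{n-1}}{1-p_n}\ \ (n\ge1).
\end{equation}
The constant $\gamma_*$ comes from Lemma~\ref{lem:cross}. The numbers $\gamma_n$ and $\kappa_n$ are coefficients in the induction hypothesis of Lemma~\ref{lem:deficit}. The $\gamma_n$ grow at each level by a multiple of $\kappa_{n-1}$ and must stay below $\gamma_*$, so the $\kappa_n$ must be summable; the price is the factor $2^n$ in $K_n$, which is harmless on the scale $N^{-n}\log(\cdot)$.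

\begin{lemma}\label{lem:const}
Let $\Lambda=\frac56L>16$. For all $n\ge0$:
\textup{(i)} $p_n\le e^{-\Lambda N^n}$; \ \textup{(ii)} $Z\ge\frac12$; \ \textup{(iii)} $\kappa_n\le\gamma_0\le\gamma_n\le\gamma_*$; \ \textup{(iv)} $\phi_n^*\le2p_n$.
\end{lemma}

\begin{proof}
(i) Taking logarithms in \eqref{eq:p} and dividing by $N^n$,
\begin{equation}\label{eq:budget}
N^{-n}\log\frac1{p_n}=L-\sum_{k=1}^nN^{-k}\Big[\log K_k+\log\frac{\beta_k}{\beta_{k+1}}\Big]\ge L-\Gamma\ge\frac56L .
\end{equation}
(ii) Since $N^n\ge n+1$, we have $1-Z=P(0\notin S)\le\sum_np_n\le\sum_{n\ge0}e^{-16(n+1)}<\frac12$.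

(iii) We have $\kappa_n\le\gamma_*/(16N)\le\gamma_0$, and $\gamma_n$ is nondecreasing. Unrolling \eqref{eq:gamma} and bounding every product of factors $(1-p_k)^{-1}$ by $1/Z\le2$ gives $\gamma_n\le2\big(\gamma_0+\sum_{k\ge0}2N\kappa_k\big)=2\big(\frac{\gamma_*}4+\frac{\gamma_*}4\big)=\gamma_*$.

(iv) We have $\phi^*_0=p_0$. For $n\ge1$, $S_B=\emptyset$ means that $B$ is erased or $S_C=\emptyset$ for all children $C$. By induction $\phi_n^*\le p_n+(2p_{n-1})^N\le2p_n$, because $p_n\ge K_np_{n-1}^N\ge4^Np_{n-1}^N$.
\end{proof}

Identity \eqref{eq:budget} is the budget of Section~\ref{sec:heur} again, with $L$ in the role of $\log(1/\delta)$, and it is the only place where the convergence of the series is used. If the series diverges, the sum in \eqref{eq:budget} is unbounded and the recursion \eqref{eq:p} produces $p_n>1$ for every choice of $L$.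

\begin{proposition}\label{prop:bal}
With the constants \eqref{eq:p}, the balance inequality \eqref{eq:balW} holds for every finite nonempty $A\subset\Omega_N$.
\end{proposition}

Together with Lemmas~\ref{lem:reduce} and~\ref{lem:const}\,(ii), the proposition shows that at the recovery rate $\delta$ of \eqref{eq:p} the process survives with probability at least $\frac12$. Hence $\delta_{\rm c}\ge\delta$, which is Theorem~\ref{thm:main}\,(II).

\section{The balance inequality, level by level}\label{sec:balance}

Fix a finite nonempty $A$. A general $A$ can be full on some scales and sparse on others, so we localize both sides of \eqref{eq:balW} to a ball $B$ and proceed by induction on the level. Let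
\[
D(B)=\sum_{j\in A_B}W_B(j),\qquad H(B)=\sum_{i\in B\setminus A}W_B(i),\qquad I(B)=\sum_{i\in B\setminus A}\ \sum_{j\in A_B}a(i,j)W_B(i),
\]
and $h(B)=H(B)/\phi(B)$. Thus $\delta D(B)$ and $I(B)$ are the recovery side and the infection side within $B$, and $H(B)$ is the weight of the healthy sites. Summing \eqref{eq:prod} over $x\in B\setminus A$ and dropping the factor $\prod_k(1-p_k)\le1$ gives
\begin{equation}\label{eq:H}
H(B)\ge E\big[\,|S_B|;\ S_B\cap A=\emptyset\,\big].
\end{equation}
So $h(B)$ is at least the conditional mean of $|S_B|$ given that $S_B$ misses $A$; it is an effective number of healthy sites.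

Let $B$ have level $n\ge1$. In what follows $C,C'$ run over the children of $B$, and
\[
\Pi=\prod_C\phi(C),\qquad\eta=\sum_Ch(C),\qquad J=N^{-n}\sum_{C\ne C'}h(C)\,|A_{C'}| .
\]
The side balls in $B$ of a site $x\in C$ are its side balls in $C$ and the other children, so $W_B(x)=\Pi\,W_C(x)/\phi(C)$. Sites in different children have $a(i,j)=\alpha_nN^{-n}$. Finally, $S_B$ misses $A$ if $B$ is erased, and otherwise exactly when every $S_C$ misses $A$. Hence
\begin{equation}\label{eq:recII}
D(B)=\Pi\sum_C\frac{D(C)}{\phi(C)},\quad H(B)=\Pi\eta,\quad I(B)=\Pi\sum_C\frac{I(C)}{\phi(C)}+\alpha_n\Pi J,\quad\phi(B)=p_n+(1-p_n)\Pi .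
\end{equation}
The term $\alpha_n\Pi J$ is the gain at level $n$, and we need a lower bound for $J$. For this we have to know that a ball with few infected sites has many effective healthy sites. The danger is that conditioning on $S_B\cap A=\emptyset$ favors erasing large parts of $B$. It does not when $A$ fills at most half of $B$: erasing the sites of $A_B$ one by one has probability at least $e^{-\frac12LN^n}$, whereas erasing three quarters of $B$ has probability roughly $e^{-\frac34\Lambda N^n}=e^{-\frac58LN^n}$ at most. This comparison is the reason for requiring $L\ge6\Gamma$ and $L\ge20$.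

\begin{lemma}\label{lem:half}
If $B$ has level $n\ge0$ and $|A_B|\le\frac12N^n$, then $h(B)\ge\frac18N^n$.
\end{lemma}

\begin{proof}
Let $Y=\sum_{B'\subset B}|B'|\,\mathbf 1\{B'\text{ is erased}\}$, the sum running over all balls contained in $B$. Then $|B\setminus S_B|\le Y$. Let $\theta=\Lambda-1$. There are $N^{n-k}$ balls of level $k$ in $B$, and $p_ke^{\theta N^k}\le e^{-N^k}$ by Lemma~\ref{lem:const}\,(i). By independence,
\[
Ee^{\theta Y}\le\prod_{k=0}^n\big(1+p_ke^{\theta N^k}\big)^{N^{n-k}}\le\exp\Big(N^n\sum_{k\ge0}N^{-k}e^{-N^k}\Big)\le e^{N^n},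
\]
because $\sum_{k\ge0}N^{-k}e^{-N^k}\le e^{-1}\sum_{k\ge0}2^{-k}=2/e<1$. Markov's inequality gives
\[
P\big(|S_B|<\tfrac14N^n\big)\le P\big(Y>\tfrac34N^n\big)\le e^{-\frac34\theta N^n}e^{N^n}=\exp\big(N^n(\tfrac74-\tfrac58L)\big).
\]
On the other hand $\phi(B)\ge p_0^{|A_B|}\ge e^{-\frac12LN^n}$. The ratio of the two bounds is $\exp\big(N^n(\frac74-\frac L8)\big)\le e^{-3/4}<\frac12$, since $L\ge20$. Hence $P(S_B\cap A=\emptyset,\ |S_B|\ge\frac14N^n)\ge\frac12\phi(B)$, and \eqref{eq:H} gives $H(B)\ge\frac18N^n\phi(B)$.
\end{proof}

The sum $J$ pairs healthy and infected sites in \emph{different} children, so it could be small if both were concentrated in one child. Lemma~\ref{lem:half} excludes this, because every child is rich in infected sites or in effective healthy sites.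

\begin{lemma}\label{lem:cross}
For every ball $B$ of level $n\ge1$, $J\ge\gamma_*\min\{\eta,|A_B|\}$.
\end{lemma}

\begin{proof}
Let $U$ be the set of children with $|A_C|\ge\frac12N^{n-1}$ and $V$ the set of children with $h(C)\ge\frac18N^{n-1}$. By Lemma~\ref{lem:half} every child is in $U\cup V$.

If $|U|\ge2$, then for each $C$ some other child is in $U$, so $|A_B|-|A_C|\ge\frac12N^{n-1}$ and $J=N^{-n}\sum_Ch(C)(|A_B|-|A_C|)\ge\frac1{2N}\eta\ge\gamma_*\eta$.

If $|V|\ge2$, then for each $C'$ some other child is in $V$, so $\eta-h(C')\ge\frac18N^{n-1}$ and $J=N^{-n}\sum_{C'}|A_{C'}|(\eta-h(C'))\ge\frac1{8N}|A_B|\ge\gamma_*|A_B|$.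

If $|U|\le1$ and $|V|\le1$, then, as $U\cup V$ has $N\ge2$ elements, $N=2$, $U=\{C'\}$ and $V=\{C\}$ with $C\ne C'$. In this case $J\ge N^{-n}h(C)|A_{C'}|\ge\frac1{16}N^{n-2}=\gamma_*N^n\ge\gamma_*|A_B|$.
\end{proof}

Inside a ball $B$ of level $n$ the inequality $\delta D(B)\le I(B)$ can fail; it does so if $B\subset A$. The deficit has to be covered by arrows longer than $n$, whose rate is of order $\beta_{n+1}$. Such arrows help in two ways: they lead from infected sites of $B$ to healthy sites outside, in proportion to $|A_B|$, or from infected sites outside to healthy sites of $B$, in proportion to $h(B)$. Which way is available depends on $A$ outside $B$, so the deficit must be bounded by the smaller of the two, as in Lemma~\ref{lem:cross}. A full ball has $h(B)=0$ and a positive deficit, so a small extra term is unavoidable. For $B$ of level $n$ define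
\[
\Delta(B)=\min\big\{\gamma_nh(B)+\kappa_n,\ \gamma_n|A_B|\big\}.
\]

\begin{lemma}[Deficit bound]\label{lem:deficit}
For every ball $B$ of level $n\ge0$,
\begin{equation}\label{eq:deficit}
\delta D(B)\le I(B)+\beta_{n+1}\,\phi(B)\,\Delta(B).
\end{equation}
\end{lemma}

\begin{proof}
If $A_B=\emptyset$, then $D(B)=I(B)=\Delta(B)=0$. So let $|A_B|\ge1$, and use induction on $n$. For $n=0$ we have $B=\{x\}\subset A$, $D(B)=1$, $I(B)=h(B)=0$, $\phi(B)=p_0$ and $\Delta(B)=\min\{\kappa_0,\gamma_0\}=\kappa_0$, so \eqref{eq:deficit} holds with equality by the definition of $\delta$.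

Let $n\ge1$ and $M=\sum_C\Delta(C)$. By \eqref{eq:recII} and the induction hypothesis for the children,
\[
\delta D(B)\le\Pi\sum_C\frac{I(C)}{\phi(C)}+\beta_n\Pi M=I(B)-\alpha_n\Pi J+\beta_n\Pi M .
\]
It therefore suffices to prove
\begin{equation}\label{eq:step}
\beta_n\Pi M\le\alpha_n\Pi J+\beta_{n+1}\phi(B)\Delta(B).
\end{equation}
There are two mechanisms. If $B$ has almost no effective healthy sites, $J$ is of no use, and the whole inherited deficit is charged to the erasure of $B$, as for the full ball in Section~\ref{sec:super}. Otherwise we split $\beta_n=\alpha_n+\beta_{n+1}$; the part $\alpha_n$ is paid by the arrows of length $n$, and the part $\beta_{n+1}$ is passed on.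

\emph{Case 1: $\eta<\frac12$.} Every child has $h(C)<\frac12$. Since $S_C=\emptyset$ implies $S_C\cap A=\emptyset$, \eqref{eq:H} gives
\[
\tfrac12\phi(C)>H(C)\ge P(S_C\ne\emptyset,\ S_C\cap A=\emptyset)=\phi(C)-\phi^*_{n-1},
\]
so $\phi(C)<2\phi^*_{n-1}\le4p_{n-1}$ by Lemma~\ref{lem:const}\,(iv), and $\Pi\le4^Np_{n-1}^N$. By Lemma~\ref{lem:const}\,(iii), $M\le N(\frac12\gamma_{n-1}+\kappa_{n-1})\le N(\frac12+\frac14)\gamma_*\le N\gamma_*$. With the definitions of $K_n$ and $p_n$,
\[
\beta_n\Pi M\le\beta_nN\gamma_*4^Np_{n-1}^N=\beta_nK_n\kappa_np_{n-1}^N=\beta_{n+1}\,p_n\kappa_n .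
\]
Now $p_n\le\phi(B)$ by \eqref{eq:recII}, and $\kappa_n\le\Delta(B)$ because $\kappa_n\le\gamma_n\le\gamma_n|A_B|$. This proves \eqref{eq:step}.

\emph{Case 2: $\eta\ge\frac12$.} Let $\gamma'=\gamma_{n-1}+2N\kappa_{n-1}=(1-p_n)\gamma_n\le\gamma_*$. The first entries of the minima give $M\le\gamma_{n-1}\eta+N\kappa_{n-1}\le\gamma'\eta$, where $1\le2\eta$ absorbs the terms $\kappa_{n-1}$. The second entries give $M\le\gamma_{n-1}|A_B|\le\gamma'|A_B|$. So $M\le\gamma'\min\{\eta,|A_B|\}$, and Lemma~\ref{lem:cross} yields $\alpha_n\Pi M\le\alpha_n\Pi J$. For the other part, \eqref{eq:recII} gives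
\[
\Pi M\le\gamma_n\Pi\eta=\gamma_nh(B)\,\phi(B),\qquad\Pi M\le\gamma_n|A_B|\,(1-p_n)\Pi\le\gamma_n|A_B|\,\phi(B),
\]
hence $\beta_{n+1}\Pi M\le\beta_{n+1}\phi(B)\Delta(B)$. Adding the two parts gives \eqref{eq:step}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bal}]
Let $B=B_n(0)$ with $n$ so large that $A\subset B$. For $x\in B$ the side balls not contained in $B$ are disjoint from $B$, hence from $A$, so $W(x)=W_B(x)$. By Lemma~\ref{lem:deficit}, with $\phi(B)\le1$ and $\Delta(B)\le\gamma_*|A|$,
\[
\delta\sum_{j\in A}W(j)=\delta D(B)\le I(B)+\beta_{n+1}\gamma_*|A|\le\sum_{i\notin A}\sum_{j\in A}a(i,j)W(i)+\beta_{n+1}\gamma_*|A| .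
\]
Since $\sum_k\alpha_k<\infty$, we have $\beta_{n+1}\to0$, and \eqref{eq:balW} follows as $n\to\infty$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{AS}
Siva R. Athreya and Jan M. Swart,
\emph{Survival of contact processes on the hierarchical group},
arXiv:0808.3732 (2008).

\end{thebibliography}
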